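\title{Infinite classes of the monomorphic decomposition are detected by bounded tests}

\begin{abstract}
Two elements $x,y$ of a relational structure $R$ are $k$-equivalent if, for every $k$-element set $F$ avoiding them, the restrictions of $R$ to $F\cup\{x\}$ and to $F\cup\{y\}$ are isomorphic; they are equivalent if they are $k$-equivalent for all $k$. For ternary relations no fixed $k$ makes the two notions coincide. We prove that for every $m$ there is an integer $o(m)$ such that, in every structure of arity at most $m$, every infinite class of $o(m)$-equivalence is a class of equivalence, and is moreover chainable over its complement. This answers a question of Oudrar and Pouzet. The proof is self-contained and uses Ramsey's theorem, the Erd\H{o}s--Szekeres theorem and compactness.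
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{relational structure} $R=(V,(\rho_j)_{j\in J})$ is a set $V$ with a family of relations $\rho_j\subseteq V^{m_j}$, each of finite arity $m_j$. The index set $J$ is arbitrary and may be infinite. We say that $R$ has \emph{arity at most $m$} if $m_j\le m$ for all $j$. For $A\subseteq V$ the \emph{restriction} $R_{\restriction A}$ is the structure $(A,(\rho_j\cap A^{m_j})_{j\in J})$. A bijection $f:A\to A'$ is an \emph{isomorphism} $R_{\restriction A}\to R_{\restriction A'}$ if, for every $j$, a tuple of $A^{m_j}$ lies in $\rho_j$ exactly when its image under $f$ does. We write $A\cong A'$ when such an $f$ exists.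

For $x,y\in V$ and an integer $k\ge0$, write $x\simeq_{k,R}y$ if $F\cup\{x\}\cong F\cup\{y\}$ for every $k$-element subset $F$ of $V\setminus\{x,y\}$; we call such an $F$ a \emph{test}. Write $x\simeq_{\le k,R}y$ if $x\simeq_{k',R}y$ for all $k'\le k$, and $x\simeq_R y$ if $x\simeq_{k,R}y$ for all $k$. These are equivalence relations. For transitivity, let $x\simeq_{k,R}y\simeq_{k,R}z$ be distinct and let $F\subseteq V\setminus\{x,z\}$ have $k$ elements. If $y\notin F$, then $F\cup\{x\}\cong F\cup\{y\}\cong F\cup\{z\}$. If $F=F'\cup\{y\}$ with $y\notin F'$, the tests $F'\cup\{x\}$ and $F'\cup\{z\}$ give $F'\cup\{x,y\}\cong F'\cup\{x,z\}\cong F'\cup\{y,z\}$.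

The relation $\simeq_R$ measures which elements are interchangeable as far as isomorphism types of finite restrictions are concerned. A \emph{monomorphic decomposition} of $R$ is a partition $(V_x)_{x\in X}$ of $V$ such that $A\cong A'$ for all finite $A,A'\subseteq V$ with $|A\cap V_x|=|A'\cap V_x|$ for every $x\in X$. A linear order has a single class of $\simeq_R$. If we mark the point $0$ of $(\mathbb{Q},<)$ by a unary relation, the classes are the negative numbers, $\{0\}$ and the positive numbers, and tests with one element already separate them. The following facts are known.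
\begin{itemize}
\item[(F1)] The classes of $\simeq_R$ form a monomorphic decomposition of $R$, and every monomorphic decomposition of $R$ is finer than it.
\item[(F2)] The relations $\simeq_{k,R}$ and $\simeq_{\le k,R}$ coincide whenever $|V|\ge 2k+1$.
\item[(F3)] If $R$ has arity at most $2$, then $\simeq_{\le 6,R}$ and $\simeq_R$ coincide.
\item[(F4)] For every $n$ there is a ternary relation $R$ on $2n+1$ elements with two elements $x,y$ such that $x\not\simeq_R y$ but $x\simeq_{\le 2n-2,R}y$.
\end{itemize}
So the coarsest monomorphic decomposition is found by tests of bounded size when $R$ is binary, and not in general when $R$ is ternary. In (F4) only the test $V\setminus\{x,y\}$, which uses every remaining point, separates $x$ from $y$. Making $V$ infinite does not repair this: add to the structure of (F4) infinitely many points that occur in no tuple. An isomorphism between two restrictions extends by the identity on the new points, so $x\simeq_{\le 2n-2}y$ still holds, and the old test still separates $x$ from $y$. What can help is an infinite supply of elements that look like $x$ itself. Ramsey's theorem then produces many elements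 that behave alike over any given finite set, and one may hope to use them to shrink a large test. This leads to the problem posed by Oudrar and Pouzet~\cite{OP}:

\medskip
\noindent\emph{Does there exist, for each integer $m$, an integer $o(m)$ such that every infinite class of $\simeq_{o(m),R}$ of a relational structure $R$ of arity at most $m$ is a class of $\simeq_R$?}
\medskip

For $m=1$ one can take $o(1)=0$: if $x\simeq_{0,R}y$, then $x$ and $y$ satisfy the same unary relations, and $x\mapsto y$ extended by the identity on $F$ is an isomorphism for every test $F$. For $m=2$, (F2) and (F3) give $o(2)=6$, since $V$ is infinite. We show that the answer is positive for all $m$, in a form that also describes the class.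

Let $P\subseteq V$, thought of as a set of parameters, and let $A,A'\subseteq V\setminus P$. A bijection $f:A\to A'$ is a \emph{$P$-isomorphism} if $f\cup\mathrm{id}_P$ is an isomorphism $R_{\restriction A\cup P}\to R_{\restriction A'\cup P}$; then $A$ and $A'$ are \emph{$P$-isomorphic}. A linear order $<$ on a set $X\subseteq V\setminus P$ is \emph{$P$-chaining}, or \emph{$P$-chains $X$}, if for all finite $A,A'\subseteq X$ with $|A|=|A'|$ the increasing bijection $A\to A'$ is a $P$-isomorphism. The set $X$ is \emph{$P$-chainable} if such an order exists.

\begin{theorem}\label{thm:main}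
For every integer $m$ there is an integer $o(m)$ such that, for every relational structure $R$ of arity at most $m$, every infinite class $C$ of $\simeq_{o(m),R}$ is a class of $\simeq_R$. Moreover $C$ is $(V\setminus C)$-chainable.
\end{theorem}

\begin{corollary}\label{cor:same}
If $R$ has arity at most $m$, then $\simeq_{o(m),R}$ and $\simeq_R$ have the same infinite classes.
\end{corollary}

\begin{proof}
An infinite class of $\simeq_R$ lies in a class of $\simeq_{o(m),R}$. The latter is infinite, hence a class of $\simeq_R$, hence equal to the former.
\end{proof}

The bound must depend on the arity.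

\begin{example}\label{ex:lower}
For $m\ge2$, necessarily $o(m)\ge m-1$. Let $V$ be infinite, let $e\subset V$ have $m$ elements, and let $R$ be the $m$-ary relation formed by all enumerations of $e$. Restrictions to at most $m-1$ elements are empty, so $V$ is a single class of $\simeq_{k,R}$ for each $k\le m-2$. The test $e\setminus\{x\}$ separates $x\in e$ from any $y\notin e$, and $\simeq_R$ has the two classes $e$ and $V\setminus e$.
\end{example}

A structure of arity at most $m\le 0$ has arity at most $1$, so we put $o(m)=o(1)$ for $m\le0$. \emph{From now on $m\ge1$ and $R$ has arity at most $m$.} We drop $R$ from $\simeq_{k,R}$ and $\simeq_{\le k,R}$, and for $B\subseteq V$ we write $\simeq^B$ for $\simeq_{R_{\restriction B}}$. We put $[n]=\{1,\dots,n\}$ and write $[D]^n$ for the set of $n$-element subsets of $D$.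

Section~\ref{sec:basic} collects elementary facts, including the parts of (F1) and (F2) that we use. Section~\ref{sec:ordered} proves the theorem by hand when one of the relations is a linear order on $V$; this shows the shape of the argument and the three obstacles of the general case. Sections~\ref{sec:groups}, \ref{sec:chain} and~\ref{sec:local} build the tools that remove them, and Section~\ref{sec:proof} completes the proof.

\section{Isomorphisms that fix parameters}\label{sec:basic}

We use three standard theorems. \emph{Ramsey's theorem}: if $D$ is infinite and $[D]^n$ is colored with finitely many colors, then some infinite $D'\subseteq D$ has all its $n$-subsets of one color. \emph{The Erd\H{o}s--Szekeres theorem}: a set of more than $(m-1)^2$ elements with two linear orders has an $m$-element subset on which the orders agree or are reverse to each other. \emph{Compactness}, in the following form: if for each finite $Y\subseteq X$ a nonempty set $\mathcal{O}(Y)$ of linear orders on $Y$ is given, and restrictions of orders in $\mathcal{O}(Y)$ to $Y'\subseteq Y$ lie in $\mathcal{O}(Y')$, then $X$ has a linear order whose restriction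 to each finite $Y$ lies in $\mathcal{O}(Y)$.

Composites, inverses and restrictions of $P$-isomorphisms are $P$-isomorphisms, and a $P$-isomorphism is a $P'$-isomorphism for $P'\subseteq P$. The bound on the arity enters the paper only through the next lemma.

\begin{lemma}[Locality]\label{lem:local}
Let $P\subseteq V$ and $A,A',X\subseteq V\setminus P$.
\begin{itemize}
\item[(a)] A bijection $f:A\to A'$ is a $P$-isomorphism if and only if $f_{\restriction B}$ is a $Q$-isomorphism onto its image for all $B\subseteq A$, $Q\subseteq P$ with $|B|+|Q|\le m$. In particular it suffices that $f$ be a $Q$-isomorphism for all $Q\subseteq P$ with $|Q|\le m$, or that all restrictions of $f$ to sets of size at most $m$ be $P$-isomorphisms.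
\item[(b)] If $|A|=|A'|=n$ and $A,A'$ are $Q$-isomorphic for all $Q\subseteq P$ with $|Q|\le m\cdot n!$, then they are $P$-isomorphic.
\item[(c)] A linear order on $X$ is $P$-chaining as soon as the increasing bijections between subsets of $X$ of equal size at most $m$ are $P$-isomorphisms.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A tuple of length at most $m$ in $A\cup P$ has at most $m$ distinct entries; let $B$ and $Q$ be the sets of its entries in $A$ and in $P$.

(b) Otherwise, by (a), each of the $n!$ bijections $f:A\to A'$ fails to be a $Q_f$-isomorphism for some $Q_f\subseteq P$ with $|Q_f|\le m$. Then no $f$ is a $Q$-isomorphism for $Q=\bigcup_fQ_f$, and $|Q|\le m\cdot n!$.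

(c) A restriction of an increasing bijection is increasing; apply (a).
\end{proof}

For $z\notin X$ we write $z<X$ if $z<x$ for all $x\in X$, and $z>X$ likewise.

\begin{lemma}\label{lem:ends}
\begin{itemize}
\item[(a)] If $<$ is $P$-chaining on $X$, then so is the reverse order, and $<$ is $P'$-chaining on $X'$ for all $P'\subseteq P$, $X'\subseteq X$.
\item[(b)] Let $<$ be $P$-chaining on $X\cup Z$, where $Z$ is finite and disjoint from $X$, and suppose that each $z\in Z$ satisfies $z<X$ or $z>X$. Then $<$ is $(P\cup Z)$-chaining on $X$.
\end{itemize}
\end{lemma}

\begin{proof}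
(a) A bijection is increasing for $<$ if and only if it is increasing for the reverse order; the rest is restriction. (b) An increasing bijection $A\to A'$ between finite subsets of $X$, extended by $\mathrm{id}_Z$, is the increasing bijection $A\cup Z\to A'\cup Z$, hence a $P$-isomorphism.
\end{proof}

\begin{lemma}\label{lem:classes}
Let $B\subseteq B'\subseteq V$.
\begin{itemize}
\item[(a)] If $x,y\in B$ and $x\simeq^{B'}y$, then $x\simeq^By$.
\item[(b)] If $X\subseteq B$ is $(B\setminus X)$-chainable, then $X$ lies in one class of $\simeq^B$.
\item[(c)] If $C$ is a class of $\simeq_k$, $C\subseteq B$, and $B$ is $(V\setminus B)$-chainable, then $B=C$ and $C$ is a class of $\simeq_R$.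
\end{itemize}
\end{lemma}

\begin{proof}
(a) Every test in $B$ is a test in $B'$. (b) For $x,y\in X$ and a finite $F\subseteq B\setminus\{x,y\}$, the increasing bijection $(F\cap X)\cup\{x\}\to(F\cap X)\cup\{y\}$, extended by the identity on $F\setminus X$, is an isomorphism. (c) By (b), $B$ lies in a class $B^+$ of $\simeq_R$, and $B^+$ lies in a class of $\simeq_k$, which meets $C$ and so is $C$. Thus $C\subseteq B\subseteq B^+\subseteq C$.
\end{proof}

We also use without comment that an isomorphism $R_{\restriction B}\to R_{\restriction B'}$ maps classes of $\simeq^B$ onto classes of $\simeq^{B'}$. Of (F2) we need only the infinite case, which has a short proof.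

\begin{lemma}\label{lem:down}
If $V$ is infinite, then $\simeq_k$ and $\simeq_{\le k}$ coincide.
\end{lemma}

\begin{proof}
It suffices to show that $x\simeq_ky$ with $k\ge1$ implies $x\simeq_{k-1}y$. Put $W=V\setminus\{x,y\}$ and suppose $F_0\cup\{x\}\not\cong F_0\cup\{y\}$ for some $F_0\in[W]^{k-1}$. Call a set \emph{special} if it is isomorphic to $F_0\cup\{x\}$. For $F'\in[W]^{k-1}$ let $g(F')$ be $1$ if only $F'\cup\{x\}$ is special, $-1$ if only $F'\cup\{y\}$ is, and $0$ otherwise; thus $g(F_0)=1$. If $F\in[W]^k$, then $F\cup\{x\}\cong F\cup\{y\}$, so both sets have equally many special $k$-subsets; discarding $F$ itself, we get $\sum_{F'\in[F]^{k-1}}g(F')=0$. By Ramsey's theorem, applied once for each $A\subseteq F_0$, there is an infinite $D\subseteq W\setminus F_0$ such that $g(A\cup B)$ has a value $g_A$ independent of $B\in[D]^{k-1-|A|}$. Since $g_{F_0}\ne0$, there is a minimal $A$ with $g_A\neq0$. For $F=A\cup B'$ with $B'\in[D]^{k-|A|}$ the sum equals $(k-|A|)g_A+\sum_{a\in A}g_{A\setminus\{a\}}=(k-|A|)g_A\ne0$, a contradiction.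
\end{proof}

\begin{lemma}[Exchange]\label{lem:exchange}
Let $F,T,T'$ be finite sets with $T,T'\subseteq C\subseteq V\setminus F$ and $|T|=|T'|$. Then $F\cup T\cong F\cup T'$ in each of the following cases:
\begin{itemize}
\item[(a)] $C$ is an infinite class of $\simeq_k$ and $|F|+|T|\le k+1$;
\item[(b)] $C$ is a class of $\simeq^B$ for some $B\supseteq F$.
\end{itemize}
\end{lemma}

\begin{proof}
Induct on $|T\setminus T'|$. If $T\ne T'$, take $x\in T\setminus T'$ and $y\in T'\setminus T$. The test $F\cup(T\setminus\{x\})$ avoids $x$ and $y$; in case (a) it has at most $k$ elements and $x\simeq_{\le k}y$ by Lemma~\ref{lem:down}, and in case (b) it lies in $B$. So $F\cup T\cong F\cup(T\setminus\{x\})\cup\{y\}$.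
\end{proof}

Case (b) is the part of (F1) that we need. The isomorphism given by the Exchange Lemma need not fix $F$, nor even map $F$ to itself; much of the work below goes into repairing this.

\section{The case of an ordered structure}\label{sec:ordered}

When one of the relations is a linear order on $V$, the only possible isomorphism between two finite restrictions is the increasing bijection, and the whole argument can be seen directly.

\begin{proposition}\label{prop:ordered}
Suppose that one of the relations of $R$ is a linear order $<$ on $V$, and let $k\ge2m$. Then every infinite class $C$ of $\simeq_k$ is a class of $\simeq_R$, and $<$ is $(V\setminus C)$-chaining on $C$.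
\end{proposition}

\begin{proof}
A point outside $C$ that lies between two points of $C$ would prevent $<$ from chaining $C$ over its complement. We do not exclude such points directly; we add them to $C$. Let $B$ be the set of $v\in V$ with $x\le v\le y$ for some $x,y\in C$. Every point of $V\setminus B$ is below all of $B$ or above all of $B$. We show that $<$ is $(V\setminus B)$-chaining on $B$; then $B=C$ and the proposition follows from Lemma~\ref{lem:classes}(c).

By Lemma~\ref{lem:local}(a) it suffices to show that $S,S'\subseteq B$ are $Q$-isomorphic whenever $Q\subseteq V\setminus B$, $|S|=|S'|$ and $|Q|+|S|\le m$; the $Q$-isomorphism is then the increasing bijection. If $S,S'\subseteq C$, the Exchange Lemma gives $Q\cup S\cong Q\cup S'$, and the increasing bijection fixes $Q$ because the points of $Q$ occupy the extreme positions in both sets. It remains to move an arbitrary $S$ into $C$.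

The points of $S$ cut $V\setminus S$ into finitely many intervals, and one of them, $I$, contains infinitely many points of $C$. Fix $2m+2$ of these. Let $S^-$ and $S^+$ be the parts of $S$ below and above $I$. Suppose $S^-\neq\emptyset$, and choose $x\in C$ with $x\le\min S^-$. Let $x=u_1<\dots<u_r$ enumerate $S^-\cup\{x\}$, so $r\le |S^-|+1\le m+1$, and let $u_{r+1}<\dots<u_{2r}$ be the lowest $r$ of the fixed points of $I\cap C$. The test $W=Q\cup S^+\cup\{u_2,\dots,u_{2r-1}\}$ has at most $|Q|+|S^+|+2|S^-|\le2m$ elements, and $u_1,u_{2r}\in C$. So the increasing bijection $\varphi:W\cup\{u_1\}\to W\cup\{u_{2r}\}$ is an isomorphism, by Lemma~\ref{lem:down}. It fixes $Q\cup S^+$ and sends $u_i$ to $u_{i+1}$. The iterate $\varphi^r$ is defined on $Q\cup S^+\cup\{u_1,\dots,u_r\}$ and sends $u_i$ to $u_{i+r}\in C$. Hence $S$ is $Q$-isomorphic to $S^+\cup\varphi^r(S^-)$ with $\varphi^r(S^-)\subseteq C$. The same argument in the reverse order, using the highest $m+1$ of the fixed points, moves $S^+$ into $C$ while fixing $Q\cup\varphi^r(S^-)$.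
\end{proof}

The general proof has the same skeleton: collect the points that intrude into $C$, show that $C$ together with them is chainable over the complement, and conclude that there were none. Three things are missing in general. No order is given; Section~\ref{sec:chain} constructs one from isomorphisms between sets of bounded size. The isomorphisms supplied by $\simeq_k$ may move the parameters; Section~\ref{sec:local} corrects them. Finally, a chained set may have symmetries other than increasing maps, so that ``lying between two points of $C$'' has no intrinsic meaning; the next section measures these symmetries.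

\section{The groups of a chained set}\label{sec:groups}

Let $X$ be infinite and let $<$ be a $P$-chaining order on $X$. Let $H_n(<;P)$ be the set of $\sigma$ in the symmetric group $S_n$ such that, for $x_1<\dots<x_n$ in $X$, the map $x_i\mapsto x_{\sigma(i)}$ is a $P$-isomorphism. Conjugating by an increasing bijection shows that this does not depend on the choice of the $x_i$. So $H_n(<;P)$ is a subgroup of $S_n$, and it is unchanged when $X$ is replaced by an infinite subset.

For $\sigma\in S_n$ and $I\subseteq[n]$ with $|I|=l$, the \emph{pattern} $\sigma_I\in S_l$ is the composite of the increasing bijection $[l]\to I$, the map $\sigma_{\restriction I}$, and the increasing bijection $\sigma(I)\to[l]$. For instance, the permutation with values $3,1,4,2$ has on $I=\{2,3,4\}$ the pattern with values $1,3,2$. For $\sigma\in S_a$, $\tau\in S_b$, the permutation $\sigma\oplus\tau\in S_{a+b}$ acts as $\sigma$ on $[a]$ and sends $a+i$ to $a+\tau(i)$; we write $1$ for $\mathrm{id}_1$. Let $c_n\in S_n$ be the cycle $i\mapsto i+1\pmod n$ and $\pi_n$ the reversal $i\mapsto n+1-i$.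

\begin{lemma}\label{lem:pattern}
Write $H_n=H_n(<;P)$. If $\sigma\in H_n$, then $\sigma_I\in H_{|I|}$ for all $I\subseteq[n]$. Conversely, $\sigma\in H_n$ if $\sigma_I\in H_{|I|}$ for all $I$ with $|I|\le m$. In particular $H_1,\dots,H_m$ determine all $H_n$.
\end{lemma}

\begin{proof}
The restriction of $x_i\mapsto x_{\sigma(i)}$ to $\{x_i:i\in I\}$ differs from the map defined by $\sigma_I$ by increasing bijections on both sides, so it is a $P$-isomorphism if and only if $\sigma_I\in H_{|I|}$. Apply Lemma~\ref{lem:local}(a).
\end{proof}

\begin{example}\label{ex:groups}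
Let $(X,<)$ be an infinite chain, $P=\emptyset$, and let $R$ consist of one relation $\rho$ on $X$ defined from $<$, so that $<$ is chaining.
\begin{itemize}
\item[(a)] If $\rho$ is empty, then $H_n=S_n$. If $\rho$ is $<$ itself, then $H_n$ is trivial.
\item[(b)] \emph{Cyclic order:} $\rho$ consists of the triples $(x,y,z)$ with $x<y<z$ or $y<z<x$ or $z<x<y$. Then $H_n$ is generated by $c_n$. Indeed $c_n\in H_n$, and an element $\sigma\in H_n$ fixing $1$ is the identity, because $(x_1,x_a,x_b)\in\rho$ means $1<a<b$.
\item[(c)] \emph{Top of three:} $\rho$ consists of the triples $(x,y,z)$ with $x\ne y$, $x<z$, $y<z$. Then $H_n=S_2\oplus\mathrm{id}_{n-2}$ for $n\geq 2$: exchanging $x_1$ and $x_2$ preserves $\rho$, and $\sigma\in H_n$ satisfies $\sigma(b)<\sigma(a)$ whenever $b<a$ and $a\ge3$, so it fixes $n,n-1,\dots,3$. The relation determines the order of a finite set except for its two lowest points.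
\end{itemize}
\end{example}

We condense the groups into one integer. Put
$$h(<;P)=\prod_{n=1}^m|H_n(<;P)|,\qquad \mu=\prod_{n=1}^m n!\,.$$
Then $h(<;P)$ divides $\mu$, with equality if and only if $H_n=S_n$ for all $n\le m$, hence, by Lemma~\ref{lem:pattern}, for all $n$. The next lemma says that $h$ does not depend on the order, that it can only drop when parameters are added, and that parameters which do not lower it do not destroy any chaining order.

\begin{lemma}\label{lem:h}
Let $X$ be infinite.
\begin{itemize}
\item[(a)] If $<$ and $\prec$ are both $P$-chaining on $X$, then $h(<;P)=h(\prec;P)$. We denote this number by $h(X;P)$; it satisfies $h(X';P)=h(X;P)$ for infinite $X'\subseteq X$.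
\item[(b)] Let $P\subseteq P'$ and let $X$ be $P'$-chainable. Then $h(X;P')$ divides $h(X;P)$. If they are equal, then every $P$-chaining order $\prec$ on $X$ is $P'$-chaining, and $H_n(\prec;P')=H_n(\prec;P)$ for all $n$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Ramsey's theorem for pairs there is an infinite $Z\subseteq X$ on which $\prec$ agrees with $<$ or with its reverse. Computing in $Z$, the group $H_n(\prec;P)$ equals $H_n(<;P)$ or $\pi_nH_n(<;P)\pi_n^{-1}$.

(b) Let $<$ be any $P'$-chaining order; it is also $P$-chaining, and $H_n(<;P')$ is a subgroup of $H_n(<;P)$. This gives the divisibility. If the two values of $h$ are equal, the subgroups are the whole groups for $n\le m$, hence for all $n$ by Lemma~\ref{lem:pattern}. It remains to show that a $P$-chaining order $\prec$ is $P'$-chaining. After reversing $<$ if necessary, $\prec$ and $<$ agree on an infinite $Z\subseteq X$. Fix $z_1<\dots<z_n$ in $Z$. Let $a_1\prec\dots\prec a_n$ in $X$, let $y_1<\dots<y_n$ enumerate the same set, and write $a_i=y_{\sigma(i)}$. The map $z_i\mapsto a_i$ is a $P$-isomorphism and $z_i\mapsto y_i$ is a $P'$-isomorphism. So $y_i\mapsto y_{\sigma(i)}$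 is a $P$-isomorphism, that is, $\sigma\in H_n(<;P)=H_n(<;P')$. Hence $y_i\mapsto a_i$, and therefore $z_i\mapsto a_i$, is a $P'$-isomorphism. The $\prec$-increasing bijection between two $n$-sets factors through $\{z_1,\dots,z_n\}$, so it is a $P'$-isomorphism.
\end{proof}

The next two lemmas describe what happens when one point $b$ of a chained set is turned into a parameter.

\begin{lemma}\label{lem:endpoint}
Let $<$ be $P$-chaining on $X\cup\{b\}$, with $X$ infinite and $b\notin X$. If $b<X$, then $<$ is $(P\cup\{b\})$-chaining on $X$ and
$$H_n(<_{\restriction X};P\cup\{b\})=\{\sigma\in S_n:1\oplus\sigma\in H_{n+1}(<_{\restriction X};P)\}.$$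
In particular these groups do not depend on $b$.
\end{lemma}

\begin{proof}
The first statement is Lemma~\ref{lem:ends}(b). For $x_1<\dots<x_n$ in $X$, the map $x_i\mapsto x_{\sigma(i)}$ is a $(P\cup\{b\})$-isomorphism if and only if its extension fixing $b$ is a $P$-isomorphism of $\{b<x_1<\dots<x_n\}$, that is, $1\oplus\sigma\in H_{n+1}(<;P)=H_{n+1}(<_{\restriction X};P)$.
\end{proof}

\begin{lemma}\label{lem:outside}
Let $<$ be $P$-chaining on $X\cup\{b\}$, with $X$ infinite and $b\notin X$. Suppose that $X$ is $(P\cup\{b\})$-chainable and $h(X;P\cup\{b\})=h(X;P)<\mu$. Then $b<X$ or $b>X$.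
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:h}(b), $<$ is $(P\cup\{b\})$-chaining on $X$ and $H_n(<_{\restriction X};P\cup\{b\})=H_n(<;P)=:H_n$ for all $n$. One side of $b$ contains infinitely many points of $X$; after reversing $<$ we may assume it is the upper side. Suppose $c<b$ for some $c\in X$. We show that $H_n=S_n$ for all $n$, contradicting $h(X;P)<\mu$.

Let $n\ge1$ and $b<x_1<\dots<x_n$ with $x_i\in X$. The increasing bijection $\{x_1,\dots,x_n\}\to\{c,x_1,\dots,x_{n-1}\}$ is a $(P\cup\{b\})$-isomorphism, so
$$(b,x_1,x_2,\dots,x_n)\mapsto(b,c,x_1,\dots,x_{n-1})$$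
is a $P$-isomorphism. The increasing bijection from its image to $\{b,x_1,\dots,x_n\}$ is the $P$-isomorphism $(c,b,x_1,\dots,x_{n-1})\mapsto(b,x_1,x_2,\dots,x_n)$. The composite exchanges $b$ and $x_1$ and fixes $x_2,\dots,x_n$. Hence the transposition $(1\ 2)$ lies in $H_{n}$ for all $n\ge2$.

Suppose $(i\ \,i{+}1)\in H_n$ for all $n\ge i+1$. For $b<x_1<\dots<x_n$, the map exchanging $x_i,x_{i+1}$ and fixing the other $x$'s is a $(P\cup\{b\})$-isomorphism; extended by $b\mapsto b$, it is a $P$-isomorphism exchanging the points in positions $i+1$ and $i+2$ of $\{b,x_1,\dots,x_n\}$. So $(i{+}1\ \,i{+}2)\in H_{n'}$ for all $n'\ge i+2$. By induction $H_n$ contains all adjacent transpositions, which generate $S_n$.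
\end{proof}

Both conditions on $h$ are needed. For the empty relation, $h=\mu$ and $b$ can be anywhere. For the cyclic order on $X\cup\{b\}$ with $b$ in the middle, moving the points below $b$ to the top gives another order defining the same relation, with $b$ least; by Lemma~\ref{lem:endpoint}, $X$ is $\{b\}$-chainable with trivial groups, and for $m=3$ the invariant drops from $1\cdot2\cdot3=6$ to $1$.

\section{From small isomorphic subsets to a chaining order}\label{sec:chain}

If $X$ is $P$-chainable, any two finite subsets of $X$ of equal size are $P$-isomorphic. For infinite $X$ the converse holds, and subsets of bounded size suffice. This is the infinite case of a theorem of Frasnay; we give a complete proof.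

\begin{proposition}\label{prop:frasnay}
There is an integer $p=p(m)\ge m$ with the following property. If $X\subseteq V\setminus P$ is infinite and, for each $n\le p$, any two $n$-subsets of $X$ are $P$-isomorphic, then $X$ is $P$-chainable.
\end{proposition}

Ramsey's theorem gives a chained infinite subset $D$ of $X$, and each small subset of $X$ can be ordered so as to look like a piece of $D$. These local orders are ambiguous up to the groups $H_n$, and they have to be glued. The remedy is to order a small set \emph{together with} $D$, which is kept in one block. With $D$ held in place, the only ambiguity left is a free permutation of the $j$ lowest and the $j'$ highest points, as in Example~\ref{ex:groups}(c), and this is easy to control.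

\begin{proof}
Put $r=3m$, $N=(r+1)(m-1)^2+1$ and $p=r+N$.

\medskip\noindent\emph{Step 1: good orders.} Two $n$-tuples $a,b$ of distinct elements of $X$ have the same \emph{$P$-type} if $a_i\mapsto b_i$ is a $P$-isomorphism. For $n\le m$ every $n$-tuple has the type of some enumeration of one fixed $n$-set, so there are at most $n!$ types. Take a countably infinite subset of $X$, order it, color each $n$-subset by the type of its increasing enumeration, and apply Ramsey's theorem for $n=1,\dots,m$. By Lemma~\ref{lem:local}(c) we obtain an infinite $D\subseteq X$ with a $P$-chaining order $<$. Let $H_n=H_n(<;P)$.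

A linear order $\prec$ on $Y\subseteq X$ is \emph{good} if for all $n\le m$, all $a_1\prec\dots\prec a_n$ in $Y$ and all $d_1<\dots<d_n$ in $D$, the map $d_i\mapsto a_i$ is a $P$-isomorphism. By Lemma~\ref{lem:local}(a) this then holds for all $n$. An order is good if and only if its restrictions to sets of size at most $m$ are, and a good order on $X$ is $P$-chaining. By compactness it suffices to find a good order on every finite $Y\subseteq X$. An order $y_1,\dots,y_n$ on a finite set is good if and only if one map $d_i\mapsto y_i$ is a $P$-isomorphism, since the other required maps follow by restriction and by composition with increasing bijections in $D$. Consequently every set of size at most $p$ has a good order. For an enumeration $\alpha=(y_1,\dots,y_n)$ and $\sigma\in S_n$ write $\alpha\sigma=(y_{\sigma(1)},\dots,y_{\sigma(n)})$. Since $d_i\mapsto y_{\sigma(i)}$ is the composite of $d_i\mapsto d_{\sigma(i)}$ and $d_i\mapsto y_i$, we have: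
\begin{itemize}
\item[(A)] if $\alpha$ is good, then $\alpha\sigma$ is good if and only if $\sigma\in H_n$.
\end{itemize}
If $H_n=S_n$ for all $n\le m$, then by (A) every order on a set of size at most $m$ is good, hence every order on $X$ is good. So assume that this fails; then $m\ge2$.

\medskip\noindent\emph{Step 2: block orders.} Fix a finite $Y\subseteq X$. For $n\le m$, by Lemma~\ref{lem:local}(a), whether $a_i\mapsto b_i$ is a $(P\cup Y)$-isomorphism for two $n$-tuples of $D\setminus Y$ is decided by the $P$-types of the finitely many tuples of length at most $m$ formed from entries of the tuple and elements of $Y$. So there are finitely many $(P\cup Y)$-types of such tuples. Passing to an infinite subset of $D$ changes neither goodness nor the $H_n$, so by Ramsey's theorem we may assume that $D\cap Y=\emptyset$ and that $<$ is $(P\cup Y)$-chaining on $D$.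

A \emph{block order} on $S\subseteq Y$ is a linear order on $S\cup\{\infty\}$, written $\alpha_0\infty\alpha_1$, where $\alpha_0,\alpha_1$ enumerate the parts before and after $\infty$. It is \emph{good} if the order on $S\cup D$ obtained by replacing $\infty$ by $(D,<)$ is good. Restrictions of good block orders are good, and a block order is good if and only if its restrictions to all $S'\cup\{\infty\}$ with $|S'|\le m$ are good.
\begin{itemize}
\item[(B)] Every $S\subseteq Y$ with $|S|\le r$ has a good block order.
\end{itemize}
Take $T\in[D]^N$ and a good order $\prec$ on $S\cup T$, which has at most $p$ elements. The points of $S$ cut $T$ into at most $r+1$ intervals of $\prec$, and one of them has more than $(m-1)^2$ elements. By the Erd\H{o}s--Szekeres theorem it contains an $m$-set $T_1$ on which $\prec$ agrees with $<$ or with its reverse. In the second case both $<$ and its reverse are good on $T_1$, so $\pi_m\in H_m$ by (A); patterns of reversals are reversals, so $\pi_n\in H_n$ for all $n$ by Lemma~\ref{lem:pattern}, and the reverse of $\prec$ is good on $S\cup T_1$ by (A). So we may assume that $\prec$ agrees with $<$ on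 $T_1$, and $S\cup T_1$ is ordered as $\alpha_0,T_1,\alpha_1$. The block order $\alpha_0\infty\alpha_1$ is good: in an increasing tuple of length at most $m$ of $S\cup D$, replace the entries in $D$ increasingly by elements of $T_1$; this is a $(P\cup S)$-isomorphism, and the new tuple is $\prec$-increasing. This proves (B).

\medskip\noindent\emph{Step 3: the remaining ambiguity.} Let
$$U_s=\{\sigma\in S_s:\sigma\oplus\mathrm{id}_n\in H_{s+n}\text{ for all }n\ge0\},\qquad U'_s=\{\sigma\in S_s:\mathrm{id}_n\oplus\sigma\in H_{n+s}\text{ for all }n\ge0\}.$$
These groups play for block orders the role of $H_n$ in (A):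
\begin{itemize}
\item[(C)] let $\alpha_0\infty\alpha_1$ be good, with $\alpha_0,\alpha_1$ of lengths $s,s'$, and let $\sigma\in S_s$, $\sigma'\in S_{s'}$. Then $(\alpha_0\sigma)\infty(\alpha_1\sigma')$ is good if and only if $\sigma\in U_s$ and $\sigma'\in U'_{s'}$.
\end{itemize}
If it is good, then for $d_1<\dots<d_n$ in $D$ both $(\alpha_0,d_1,\dots,d_n)$ and $(\alpha_0\sigma,d_1,\dots,d_n)$ are good, so $\sigma\oplus\mathrm{id}_n\in H_{s+n}$ by (A); likewise for $\sigma'$. Conversely, $\sigma\oplus\mathrm{id}_n\oplus\sigma'=(\sigma\oplus\mathrm{id}_{n+s'})(\mathrm{id}_{s+n}\oplus\sigma')\in H_{s+n+s'}$ for all $n$, and (A) applies to each finite part of $D$.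

We determine $U_s$. By definition $U_s\oplus1\subseteq U_{s+1}$. Patterns of length $l$ of elements of $U_s$ lie in $U_l$, because $\sigma_I\oplus\mathrm{id}_n$ is a pattern of $\sigma\oplus\mathrm{id}_n$. Every $\tau\in S_l$ is a pattern of $\tau\oplus\mathrm{id}_{s-l}$, so $U_s=S_s$ implies $U_l=S_l$, and hence $H_l=S_l$, for all $l\le s$. Therefore $U_s\ne S_s$ for $s\ge m$. Let $j$ be maximal with $U_j=S_j$; then $1\le j\le m-1$ and $U_s=S_s$ for $s\le j$. The group $U_{j+1}$ is a proper subgroup of $S_{j+1}$ containing the stabilizer $S_j\oplus1$ of $j+1$. A strictly larger subgroup would move $j+1$, hence be transitive, hence have order $(j+1)\cdot j!$. So $U_{j+1}=S_j\oplus1$. Let $s>j+1$ and $\sigma\in U_s$. If $b<a$ and $a\ge j+1$, choose $I\subseteq[a]$ of size $j+1$ containing $a$ and $b$; the pattern $\sigma_I$ fixes its last point, so $\sigma(a)>\sigma(b)$. Hence $\sigma$ fixes $s,s-1,\dots,j+1$ in turn. Thus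
$$U_s=S_s\ \ (s\le j),\qquad U_s=S_j\oplus\mathrm{id}_{s-j}\ \ (s\ge j).$$
Replacing $<$ by its reverse reverses all good orders and block orders and exchanges $U_s$ with the conjugate of $U'_s$ by $\pi_s$. So there is $j'\le m-1$ with $U'_s=S_s$ for $s\le j'$ and $U'_s=\mathrm{id}_{s-j'}\oplus S_{j'}$ for $s\ge j'$.

\medskip\noindent\emph{Step 4: the two sides of $D$.} We split $Y=Y_0\sqcup Y_1$ so that every $S\subseteq Y$ with $|S|\le r$ has a good block order that is \emph{admissible}, meaning that exactly the elements of $S\cap Y_0$ precede $\infty$. Restrictions of admissible block orders are admissible.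

If $c_n\in H_n$ for all $n$, put $Y_0=Y$. If $\alpha_0\infty\alpha_1$ is good, so is $\alpha_1\alpha_0\infty$, since $(\alpha_1,\alpha_0,d_1,\dots,d_n)$ arises from $(\alpha_0,d_1,\dots,d_n,\alpha_1)$ by a power of a cycle; now use (B). Otherwise, for each $y\in Y$ exactly one of $y\infty$ and $\infty y$ is good: at least one by (B), and if both were, then $(y,d_1,\dots,d_{n-1})$ and $(d_1,\dots,d_{n-1},y)$ would be good, giving $c_n\in H_n$ for all $n$ by (A). Let $Y_0$ be the set of $y$ with $y\infty$ good. Then every good block order is admissible, by restriction to $\{y,\infty\}$, and (B) applies.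

\medskip\noindent\emph{Step 5: ordering one side.} Call an enumeration $\alpha$ of a subset of $Y_0$ \emph{proper} if $\alpha\infty$ is good. Subsequences of proper enumerations are proper, and every $S\subseteq Y_0$ with $|S|\le r$ has one. We claim:
\begin{itemize}
\item[(D)] there are $L_0\subseteq Y_0$ with $|L_0|\le j$ and a linear order $\prec_0$ on $Y_0$ such that, for every proper enumeration $\alpha$ of a set $S$ with $L_0\subseteq S\subseteq Y_0$, the $\prec_0$-enumeration of $S$ lies in $\alpha U_{|S|}$.
\end{itemize}
If $|Y_0|\le j$, take $L_0=Y_0$ and any order, as $U_{|Y_0|}$ is the full symmetric group. Let $|Y_0|\ge j+1$. For $S\in[Y_0]^{j+1}$, all proper enumerations of $S$ have the same last element $\mathrm{top}(S)$, by (C) and because $U_{j+1}$ fixes $j+1$. Call $y$ \emph{tall} if $y=\mathrm{top}(S)$ for some $S$, and write $x\triangleleft y$ if $x\ne y$ and $y=\mathrm{top}(S)$ for some $S$ containing $x$. Passing to subsequences of length $j+1$, we see: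
\begin{itemize}
\item[(E)] if $(s_1,\dots,s_n)$ is proper and $i\ge j+1$, then $s_i$ is tall and $s_{i'}\triangleleft s_i$ for all $i'<i$.
\end{itemize}
Suppose $x\triangleleft y$ via $S$ and $y\triangleleft z$ via $S'$. The set $S\cup S'$ has at most $2j+2\le r$ elements. In a proper enumeration of it, $y$ comes after the $j$ elements of $S\setminus\{y\}$, among them $x$, and $z$ comes after $y$. So $z\ne x$, and $x\triangleleft z$ by (E). Thus $\triangleleft$ is a strict partial order. Next let $y=\mathrm{top}(S)$ and $x\ne y$. In a proper enumeration of $S\cup\{x\}$ the element $y$ has at least $j$ predecessors, so by (E) we have $x\triangleleft y$ if $x$ precedes $y$, and $y\triangleleft x$ otherwise. Hence $\triangleleft$ is total on the tall elements.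

Let $L_0$ be the set of elements of $Y_0$ that are not tall. Every $(j+1)$-set contains its top, so $|L_0|\le j$. If $y=\mathrm{top}(S)$ is the $\triangleleft$-least tall element, the $j$ elements of $S\setminus\{y\}$ are $\triangleleft y$ and so are not tall. Hence $|L_0|=j$. Let $\prec_0$ list $L_0$ first, in any order, and then the tall elements in the order $\triangleleft$. If $\alpha$ is a proper enumeration of $S\supseteq L_0$, then by (E) the positions from $j+1$ on carry tall elements in the order $\triangleleft$, so the first $j$ positions carry exactly $L_0$. The $\prec_0$-enumeration of $S$ therefore lies in $\alpha(S_j\oplus\mathrm{id})=\alpha U_{|S|}$, which proves (D). Reversing $<$ as in Step~3, we obtain $L_1\subseteq Y_1$ with $|L_1|\le j'$ and an order $\prec_1$ on $Y_1$ with the same property for enumerations $\alpha$ with $\infty\alpha$ good and for the groups $U'_s$.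

\medskip\noindent\emph{Step 6: gluing.} Let $\omega$ be the block order $\prec_0\infty\prec_1$ on $Y$. Let $S\subseteq Y$ with $|S|\le m$, and put $S^*=S\cup L_0\cup L_1$, so $|S^*|\le 3m=r$. Take an admissible good block order $\alpha_0\infty\alpha_1$ on $S^*$. Then $\alpha_0\infty$ and $\infty\alpha_1$ are good, so by (D) and its mirror image the restriction of $\omega$ to $S^*\cup\{\infty\}$ has the form $(\alpha_0\sigma)\infty(\alpha_1\sigma')$ with $\sigma,\sigma'$ in the groups of (C). It is good by (C), and so is its restriction to $S\cup\{\infty\}$. As $S$ was arbitrary, $\omega$ is good, and its restriction to $Y$ is a good order.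
\end{proof}

Fix $p=p(m)$ and put $t=m\cdot p!$. The parameters too can be tested in bounded sets.

\begin{corollary}\label{cor:criterion}
Let $B\subseteq V$ be infinite. If any two subsets of $B$ of equal size at most $p$ are $Q$-isomorphic for every $Q\subseteq V\setminus B$ with $|Q|\le t$, then $B$ is $(V\setminus B)$-chainable.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:local}(b) such subsets are $(V\setminus B)$-isomorphic; apply Proposition~\ref{prop:frasnay}.
\end{proof}

\section{An infinite class over a bounded set of parameters}\label{sec:local}

By Corollary~\ref{cor:criterion} we have to show that an infinite class $C$ of $\simeq_k$ is $F$-chainable for small $F\subseteq V\setminus C$. The Exchange Lemma gives isomorphisms $F\cup T\cong F\cup T'$, but they may permute $F$, and they may mix $F$ with $T$. The first defect really occurs.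

\begin{example}\label{ex:swap}
Let $V=\{q_1,q_2\}\cup C_1\cup C_2$ with $C_1,C_2$ infinite, and let $\rho$ consist of the triples $(q_1,q_2,c)$, $c\in C_1$, and $(q_2,q_1,c)$, $c\in C_2$. Then $C=C_1\cup C_2$ is a class of $\simeq_2$: for $c,c'\in C$ the only two-element test on which $\rho$ is visible is $\{q_1,q_2\}$, where both sides carry a single triple; and $\{q_2,c'\}$ separates $q_1$ from $c$, as $\{q_1,c'\}$ separates $q_2$ from $c$. For $c_1\in C_1$, $c_2\in C_2$ the isomorphism $\{q_1,q_2,c_1\}\cong\{q_1,q_2,c_2\}$ exchanges $q_1$ and $q_2$. One more point $c\in C_1$ forbids the exchange: the triples $(q_1,q_2,c),(q_1,q_2,c_1)$ have the same first entry and $(q_1,q_2,c),(q_2,q_1,c_2)$ do not, so $c_1\not\simeq_3c_2$.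
\end{example}

The example suggests the method: pad every set with many points of a chained subset $D$ of $C$. A permutation of the parameters that survives a long enough padding survives every padding, and can then be undone. What needs care is that ``long enough'' must depend only on $m$ and $|F|$.

\subsection*{A chained set over finitely many parameters}
In this subsection $k$ plays no role. Let $F\subseteq V$ be finite and let $D\subseteq V\setminus F$ be $F$-chained by an order of type $\omega$. By Lemma~\ref{lem:classes}(b), $D$ lies in one class $X=D\cup K$ of $\simeq^{F\cup D}$, with $K\subseteq F$. Put $Q=F\setminus K$. In the same way each $T\in[D]^n$, $n\ge1$, lies in one class $T\cup K^n$ of $\simeq^{F\cup T}$. Let $\Gamma_n$ be the group of permutations of $Q$ induced by automorphisms of $R_{\restriction Q\cup T}$ that map $T$ onto $T$. Both $K^n$ and $\Gamma_n$ depend only on $n$, because increasing bijections in $D$ are $F$-isomorphisms. In Example~\ref{ex:swap} with $F=\{q_1,q_2\}$ and $D\subseteq C_1$ we have $Q=F$, the group $\Gamma_0$ has order $2$, and $\Gamma_n$ is trivial for $n\ge1$.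

\begin{lemma}\label{lem:uniform}
For every $M$ there is an integer $n_1=n_1(m,M)>M$ such that, for all $R$, $F$, $D$ as above with $|F|\le M$, we have $K^n=K$ and $\Gamma_n=\Gamma_{n_1}$ for all $n\ge n_1$.
\end{lemma}

\begin{proof}
First fix $R,F,D$. By Lemma~\ref{lem:classes}(a), $K\subseteq K^{n+1}\subseteq K^n$. For $a\in Q$ and $d\in D$ there is a finite test $W\subseteq(F\cup D)\setminus\{a,d\}$ with $W\cup\{a\}\not\cong W\cup\{d\}$; it is a test in $F\cup T$ for $T=(W\cap D)\cup\{d\}$, so $a\notin K^n$ for $n\ge|T|$. Hence $K^n=K$ for large $n$. Also $\Gamma_{n+1}\subseteq\Gamma_n$: restrict an automorphism of $R_{\restriction Q\cup T}$ preserving $T\in[D]^{n+1}$ to $Q\cup T_0$ with $T_0\in[T]^n$, and compose with the increasing bijection from the image of $T_0$ back to $T_0$. A decreasing sequence of finite groups is eventually constant.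

For uniformity, identify $F\cup D$ with $\{f_1,\dots,f_s\}\cup\omega$, $s\le M$. Let $\mathcal{T}$ be the set of isomorphisms $g:R_{\restriction B}\to R_{\restriction g(B)}$ with $B,g(B)\subseteq F\cup D$ and $|B|\le m$. By Lemma~\ref{lem:local}(a), $\mathcal{T}$ determines which bijections between subsets of $F\cup D$ are isomorphisms, hence it determines $K$, all $K^n$ and all $\Gamma_n$. Given an injection $g:B\to F\cup D$ with $|B|\le m$, let $u$ and $v$ move $B\cap D$ and $g(B)\cap D$ increasingly onto initial segments of $\omega$ and fix the points of $F$. They are isomorphisms, so $g\in\mathcal{T}$ if and only if $vgu^{-1}\in\mathcal{T}$, and $vgu^{-1}$ has domain and range in $F\cup\{0,\dots,m-1\}$. So for given $m,M$ only finitely many sets $\mathcal{T}$ occur, however many relations $R$ has. Each has a stage from which $K^n=K$ and $\Gamma_n$ is constant. Let $n_1$ be the maximum of these stages and of $M+1$.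
\end{proof}

In the next two lemmas $|F|\le M$ and $n_1=n_1(m,M)$.

\begin{lemma}[Correction]\label{lem:correct}
Let $D\subseteq Z\subseteq V\setminus Q$, and suppose that any two finite subsets of $Z$ of equal size are $Q$-isomorphic. Let $S\subseteq V\setminus Q$ be finite with $|S\cap D|\ge n_1$, let $S'\subseteq Z$, and let $f:R_{\restriction Q\cup S}\to R_{\restriction Q\cup S'}$ be an isomorphism with $f(Q)=Q$. Then $S$, and so every subset of $S$, is $Q$-isomorphic to a subset of $D$.
\end{lemma}

\begin{proof}
Let $\gamma=f_{\restriction Q}$ and $S_1\in[S\cap D]^{n_1}$. The sets $f(S_1)$ and $S_1$ lie in $Z$. Composing $f_{\restriction Q\cup S_1}$ with a $Q$-isomorphism $f(S_1)\to S_1$ gives an automorphism of $R_{\restriction Q\cup S_1}$ that preserves $S_1$ and induces $\gamma$. So $\gamma\in\Gamma_{n_1}=\Gamma_n$ for $n=|S|$. Take $T\in[D]^n$, a $Q$-isomorphism $v:S'\to T$, and an automorphism $g$ of $R_{\restriction Q\cup T}$ that preserves $T$ and induces $\gamma^{-1}$. Then $g\circ(v\cup\mathrm{id}_Q)\circ f$ is the identity on $Q$ and maps $S$ onto $T$.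
\end{proof}

\begin{lemma}\label{lem:X}
The class $X=D\cup K$ is $Q$-chainable.
\end{lemma}

\begin{proof}
We first show that removing $K$ does not let a point of $Q$ join $D$. Let $q\in Q$, $d\in D$, and let $W\subseteq(F\cup D)\setminus\{q,d\}$ be finite with $W\cup\{q\}\not\cong W\cup\{d\}$. Replace $W\cap X$ by a subset of $D\setminus\{d\}$ of the same size. By Lemma~\ref{lem:exchange}(b), applied to the class $X$ of $\simeq^{F\cup D}$, neither isomorphism type changes, and the new test lies in $Q\cup D$. So $D$ is a class of $\simeq^{Q\cup D}$. Lemma~\ref{lem:uniform}, applied to $Q$ in place of $F$, shows that every $S'\in[D]^n$ with $n\ge n_1$ is a class of $\simeq^{Q\cup S'}$.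

Let $A\subseteq X$ be finite. Put $S=A\cup S_1$ with $S_1\in[D]^{n_1}$, and take $S'\in[D]^{|S|}$. Lemma~\ref{lem:exchange}(b) gives an isomorphism $f:R_{\restriction Q\cup S}\to R_{\restriction Q\cup S'}$. By Lemma~\ref{lem:classes}(a), $S\subseteq X$ lies in one class of $\simeq^{Q\cup S}$, so $f(S)$ lies in one class of $\simeq^{Q\cup S'}$. Since $|S|\ge n_1>|Q|$, the set $f(S)$ meets the class $S'$. Hence $f(S)=S'$ and $f(Q)=Q$. By Lemma~\ref{lem:correct} with $Z=D$, the set $A$ is $Q$-isomorphic to a subset of $D$. As $D$ is $Q$-chained, any two finite subsets of $X$ of equal size are $Q$-isomorphic, and Proposition~\ref{prop:frasnay} applies.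
\end{proof}

\subsection*{The class $C$}
Now let $C$ be an infinite class of $\simeq_k$ and $E=V\setminus C$. Since the number of relations is arbitrary, Ramsey's theorem cannot be applied directly to the types of tuples; the Exchange Lemma makes the number of colors finite.

\begin{lemma}\label{lem:ramseyC}
Let $P\subseteq V$ be finite with $|P|+m\le k+1$, and let $D\subseteq C\setminus P$ carry an order of type $\omega$. Then some infinite $D'\subseteq D$ is $P$-chained by the induced order.
\end{lemma}

\begin{proof}
Fix $n\le m$ and $A_0\in[C\setminus P]^n$. For $A\in[D]^n$, Lemma~\ref{lem:exchange}(a), applied to $P\cap E$ and to $(P\cap C)\cup A$, $(P\cap C)\cup A_0$, gives an isomorphism $\varphi_A:R_{\restriction P\cup A}\to R_{\restriction P\cup A_0}$. Color $A=\{x_1<\dots<x_n\}$ by the map $[n]\sqcup P\to P\cup A_0$ sending $i$ to $\varphi_A(x_i)$ and $q$ to $\varphi_A(q)$. There are finitely many colors. If $A,A'$ have the same color, then $\varphi_{A'}^{-1}\varphi_A$ fixes $P$ pointwise and restricts to the increasing bijection $A\to A'$. Apply Ramsey's theorem for $n=1,\dots,m$ and Lemma~\ref{lem:local}(c).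
\end{proof}

A point of $F$ may be indistinguishable from the points of $C$ as long as one looks only at $F\cup C$. For finite $F\subseteq E$ put
$$K_F=\{a\in F: a\simeq^{F\cup C}c\text{ for all }c\in C\},\qquad G_F=F\setminus K_F.$$
By Lemma~\ref{lem:classes}(a),
\begin{equation}\label{eq:mono}
F\subseteq F'\quad\text{implies}\quad K_{F'}\cap F\subseteq K_F\ \text{ and }\ G_F\subseteq G_{F'}.
\end{equation}
The local result is that $C$ is chainable over the genuine parameters $G_F$, together with the points of $K_F$.

\begin{proposition}\label{prop:local}
Let $M\geq 0$, $n_1=n_1(m,M)$ and $k\ge k_0(m,M):=M+p+m+n_1$. Then for every $F\subseteq E$ with $|F|\le M$ the set $C\cup K_F$ is $G_F$-chainable.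
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:ramseyC} there is an infinite $D\subseteq C$ that is $F$-chained by an order of type $\omega$. Let $K,Q,X,K^n,\Gamma_n$ be as above. We show that $C\cup K$ is $Q$-chainable and then that $K=K_F$.

Let $A\subseteq C\cup K$ with $|A|\le p$, and $S=A\cap C$. The padding has to be chained over $S$ as well: since $|F\cup S|+m\le k+1$, Lemma~\ref{lem:ramseyC} gives an infinite $D'\subseteq D\setminus S$ that is $(F\cup S)$-chained. Take $S_1\in[D']^{n_1}$, put $T=S\cup S_1$, and take $T'\in[D]^{|T|}$. Since $|F|+|T|\le M+p+n_1\le k+1$, Lemma~\ref{lem:exchange}(a) gives an isomorphism $f:R_{\restriction F\cup T}\to R_{\restriction F\cup T'}$.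

We claim that $f(T\cup K)=T'\cup K$. In $R_{\restriction F\cup T'}$ the class containing $T'$ is $T'\cup K$, as $|T'|\ge n_1$, and the other classes lie in $F$ and have at most $M<n_1$ elements. In $R_{\restriction F\cup T}$ the set $S_1$ lies in one class $L\cup S_1$ with $L\subseteq F\cup S$, by Lemma~\ref{lem:classes}(b). This class has at least $n_1$ elements, so $f(L\cup S_1)=T'\cup K$, and counting gives $|L|=|S|+|K|$. By Lemma~\ref{lem:classes}(a) the points of $L\cap F$ are $\simeq^{F\cup S_1}$-equivalent to those of $S_1$, so $L\cap F\subseteq K^{n_1}=K$. Hence $L\subseteq S\cup K$, and $L=S\cup K$ by size. This proves the claim, and $f(Q)=Q$.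

By Lemma~\ref{lem:X} we may apply Lemma~\ref{lem:correct} with $Z=X$ to $f$ and the sets $T\cup K\supseteq S_1$ and $T'\cup K\subseteq X$. So $A\subseteq T\cup K$ is $Q$-isomorphic to a subset of $D$. Thus any two subsets of $C\cup K$ of equal size at most $p$ are $Q$-isomorphic, and $C\cup K$ is $Q$-chainable by Proposition~\ref{prop:frasnay}.

Now Lemma~\ref{lem:classes}(b) with $B=F\cup C$ gives $K\subseteq K_F$. Conversely, if $a\in K_F$, then $a\simeq^{F\cup D}d$ for $d\in D$ by Lemma~\ref{lem:classes}(a), so $a\in K$. Hence $K=K_F$ and $Q=G_F$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}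

Proposition~\ref{prop:local} chains $C\cup K_F$ over $G_F$, whereas we need $C$ chained over all of $F$. By Lemma~\ref{lem:ends}(b) this follows if the points of $K_F$ lie at the ends of the chain. A point $b\in K_F$ inside the chain is an intruder in the sense of Section~\ref{sec:ordered}. It is not in $C$, so one expects it to pass from $K_{F}$ to $G_{F'}$ when $F$ grows to a suitable $F'$; then $C$ becomes chainable over $b$. If $h$ does not drop at that moment, Lemma~\ref{lem:outside} says that $b$ was at an end after all. But $h$ may drop. For a cyclic order on $C\cup\{b,b'\}$ in which $b,b'$ split $C$ into two nonempty arcs, $C$ is chainable over $\{b\}$ and over $\{b'\}$ at the cost of lowering $h$, and not over $\{b,b'\}$, since $(b,c,b')\in\rho$ holds on one arc only. We therefore first enlarge $F$ until $h$ can no longer be lowered by a bounded number of new parameters. As $h$ divides $\mu$, this takes a bounded number of rounds.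

Recall $p=p(m)$, $t=m\cdot p!$ and $\mu=\prod_{n\le m}n!$. Put
$$\Lambda=t+2p,\qquad \ell=\lfloor\log_2\mu\rfloor,\qquad M=t+(\ell+1)\Lambda,\qquad o(m)=k_0(m,M).$$
Here $\Lambda$ leaves room for $t$ parameters and two sets of size $p$, as required by Corollary~\ref{cor:criterion}. Let $k=o(m)$, let $C$ be an infinite class of $\simeq_k$, and $E=V\setminus C$. Proposition~\ref{prop:local} applies to all $F\subseteq E$ with $|F|\le M$.

\begin{proposition}\label{prop:claim}
The class $C$ is $F$-chainable for every $F\subseteq E$ with $|F|\le t$.
\end{proposition}

The theorem follows: by Corollary~\ref{cor:criterion} with $B=C$ the class $C$ is $E$-chainable, and by Lemma~\ref{lem:classes}(c) it is a class of $\simeq_R$.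

\begin{proof}[Proof of Proposition~\ref{prop:claim}]
Suppose that $C$ is not $F$-chainable, with $|F|\le t$.

\medskip\noindent\emph{Step 1: stabilizing $h$.} For $F'\subseteq E$ with $|F'|\le M$, the class $C$ is $G_{F'}$-chainable; put $h(F')=h(C;G_{F'})$. By \eqref{eq:mono} and Lemma~\ref{lem:h}(b), $F'\subseteq F''$ implies that $h(F'')$ divides $h(F')$. Start from $F^0=F$ and, as long as possible, replace $F^i$ by a set $F^{i+1}\subseteq E$ with $F^{i+1}\supseteq F^i$, $|F^{i+1}|\le|F^i|+\Lambda$ and $h(F^{i+1})<h(F^i)$. Each round passes to a proper divisor, so after $i$ rounds $1\le h(F^i)\le\mu/2^i$ and $i\le\ell$; all sets considered have at most $t+(\ell+1)\Lambda=M$ elements. The process stops at a set $F_*\supseteq F$ with $|F_*|+\Lambda\le M$. Put $G=G_{F_*}$ and $K=K_{F_*}$. Then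
\begin{equation}\label{eq:stable}
h(C;G_{F'})=h(C;G)\quad\text{whenever }F_*\subseteq F'\subseteq E\text{ and }|F'|\le|F_*|+\Lambda.
\end{equation}
The class $C$ is not $F_*$-chainable, since $F\subseteq F_*$, while $C\cup K$ is $G$-chainable and $F_*=G\sqcup K$.

We have $h(C;G)<\mu$. Otherwise $h(C\cup K;G)=h(C;G)=\mu$, so a $G$-chaining order on $C\cup K$ has $H_n=S_n$ for all $n$, and every bijection between finite subsets of $C\cup K$, being an increasing bijection followed by a permutation, is a $G$-isomorphism. Taking bijections $A\cup K\to A'\cup K$ with $A,A'\subseteq C$ that fix $K$ pointwise, we find that every order on $C$ is $F_*$-chaining, which is false.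

\medskip\noindent\emph{Step 2: inner and outer points.} Call $b\in E$ \emph{attached} if $b\in K_{F_*\cup\{b\}}$. Every point of $K$ is attached, and an attached point is not in $G$: if $b\in F_*$, being attached means $b\in K$. An attached point $b$ is \emph{outer} if $C$ is $(G\cup\{b\})$-chainable and $h(C;G\cup\{b\})=h(C;G)$, and \emph{inner} otherwise. Let $I$ be the set of inner points and $B=C\cup I$. By Lemma~\ref{lem:outside} and $h(C;G)<\mu$:
\begin{itemize}
\item[(O)] if $b$ is outer and $<$ is $G$-chaining on $C\cup\{b\}$, then $b<C$ or $b>C$.
\end{itemize}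
Inner points exist. Indeed, let $<$ be $G$-chaining on $C\cup K$. If all points of $K$ were outer, then by (O) and Lemma~\ref{lem:ends}(b) the order $<$ would chain $C$ over $G\cup K=F_*$. So $I\ne\emptyset$.

The purpose of Step~1 is that inner points cannot be turned into parameters:
\begin{itemize}
\item[(I)] if $b\in I$, $F_*\cup\{b\}\subseteq F'\subseteq E$ and $|F'|\le|F_*|+\Lambda$, then $b\in K_{F'}$.
\end{itemize}
Otherwise $G\cup\{b\}\subseteq G_{F'}$ by \eqref{eq:mono}. Then $C$ is $(G\cup\{b\})$-chainable, $h(C;G_{F'})$ divides $h(C;G\cup\{b\})$, and this divides $h(C;G)$. The extreme terms are equal by \eqref{eq:stable}, so $b$ is outer.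

\medskip\noindent\emph{Step 3: if $Q\subseteq V\setminus B$, $|Q|\le t$, and $I'\subseteq I$, $|I'|\le2p$, then $C\cup I'$ is $Q$-chainable.} Let $F'=F_*\cup I'\cup Q\subseteq E$; then $|F'|\le|F_*|+\Lambda$, and $I'\subseteq K_{F'}$ by (I). By Proposition~\ref{prop:local} there is a $G_{F'}$-chaining order $<$ on $C\cup K_{F'}$; it is also $G$-chaining, as $G\subseteq G_{F'}$. The points of $Q$ in $G_{F'}$ are already parameters. Let $Q_1=Q\cap K_{F'}$ and $f\in Q_1$. By \eqref{eq:mono}, $f$ is attached, and $f\notin I$, so $f$ is outer and $f<C$ or $f>C$ by (O). We need $f$ to lie beyond $I'$ as well.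

Let $f<C$, and suppose $a<f$ for some $a\in I'$. Then $a<C$. By Lemma~\ref{lem:endpoint}, $<$ chains $C$ over $G\cup\{a\}$ and over $G\cup\{f\}$ with the same groups. Hence $h(C;G\cup\{a\})=h(C;G\cup\{f\})=h(C;G)$, the last equality because $f$ is outer. So $a$ is outer, a contradiction. Thus $f<C\cup I'$. If $f>C$, the same argument for the reverse order gives $f>C\cup I'$. By Lemma~\ref{lem:ends}(b), $<$ is $(G_{F'}\cup Q_1)$-chaining on $C\cup I'$, and $Q\subseteq G_{F'}\cup Q_1$.

\medskip\noindent\emph{Step 4: conclusion.} Let $S,S'\subseteq B$ with $|S|=|S'|\le p$ and let $Q\subseteq V\setminus B$ with $|Q|\le t$. Step~3 with $I'=(S\cup S')\cap I$ shows that $S$ and $S'$ are $Q$-isomorphic. By Corollary~\ref{cor:criterion}, $B$ is $(V\setminus B)$-chainable, and Lemma~\ref{lem:classes}(c) gives $B=C$. This contradicts $I\neq\emptyset$.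
\end{proof}

\begin{remark}
Any $k\ge o(m)$ can replace $o(m)$ in Theorem~\ref{thm:main}: by Lemma~\ref{lem:down} an infinite class of $\simeq_k$ lies in an infinite class of $\simeq_{o(m)}$, which is a class of $\simeq_R$ and so lies in a single class of $\simeq_k$. All constants in the proof are given by formulas in $m$ except $n_1(m,M)$, which Lemma~\ref{lem:uniform} obtains as a maximum over finitely many configurations.
\end{remark}

\begin{thebibliography}{1}

\bibitem{OP}
Djamila Oudrar and Maurice Pouzet,
\emph{Ordered structures with no finite monomorphic decomposition. Application to the profile of hereditary classes},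
arXiv:2312.05913 (2023).

\end{thebibliography}
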